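\title{A maximal Banach ideal whose conjugate is not left-accessible}

\begin{abstract}
The conjugate $\mathfrak{A}^\Delta$ of a maximal Banach operator ideal $\mathfrak{A}$ is always right-accessible. We show that it need not be left-accessible; equivalently, the principle of $\mathfrak{A}$-local reflexivity can fail. The counterexample is the ideal obtained by testing operators against finite rank operators from and into Pisier's space, and the failure occurs on a separable space with the metric approximation property. We also show that $\mathfrak{A}^\Delta$ is left-accessible exactly when $\mathfrak{A}$ is right-accessible. The best constants in these properties for $n$-dimensional problems coincide and are at most $\sqrt n$, and the counterexample attains this order.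
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Ideals, accessibility and conjugation}
All Banach spaces are over $\mathbb{K}\in\{\mathbb{R},\mathbb{C}\}$, and subspaces are closed. We write $\mathfrak{L}(X,Y)$ for the bounded and $\mathfrak{F}(X,Y)$ for the finite rank operators, $\langle x,x'\rangle=x'(x)$ for $x\in X$, $x'\in X'$, and $x'\otimes y$ for the operator $x\mapsto\langle x,x'\rangle y$. For subspaces $M\subseteq X$ and $L\subseteq Y$, the inclusion is $J_M=J_M^X:M\to X$ and the quotient map is $Q_L=Q_L^Y:Y\to Y/L$. The canonical embedding is $j_Y:Y\to Y''$.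

A \emph{Banach ideal} $(\mathfrak{A},\mathbf{A})$ in the sense of Pietsch assigns to each pair $X,Y$ a linear space $\mathfrak{A}(X,Y)$ with $\mathfrak{F}(X,Y)\subseteq\mathfrak{A}(X,Y)\subseteq\mathfrak{L}(X,Y)$ and a complete norm $\mathbf{A}$ on it, such that $\mathbf{A}(x'\otimes y)=\|x'\|\,\|y\|$, and such that $BTD\in\mathfrak{A}$ and $\mathbf{A}(BTD)\le\|B\|\,\mathbf{A}(T)\,\|D\|$ whenever $T\in\mathfrak{A}$ and $B,D$ are bounded. It follows that $\|T\|\le\mathbf{A}(T)$. If $\dim E<\infty$, all operators from or into $E$ belong to $\mathfrak{A}$.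

The ideal is \emph{maximal} if it is determined by its finite dimensional components: $T\in\mathfrak{L}(X,Y)$ belongs to $\mathfrak{A}(X,Y)$ if and only if
\[
\sup\{\mathbf{A}(Q_LTJ_M):\ M\subseteq X\text{ finite dimensional},\ L\subseteq Y\text{ finite codimensional}\}<\infty,
\]
and then the supremum equals $\mathbf{A}(T)$.

For an operator $T:E\to W$ with $\dim E<\infty$ there is a second way to reduce to finite dimensions: shrink the target to a finite dimensional subspace containing $T(E)$. Passing to quotients of $W$ can only decrease the ideal norm, and passing to subspaces can only increase it. Accessibility asks that nothing be lost in the second reduction. A Banach ideal $(\mathfrak{B},\mathbf{B})$ is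
\begin{itemize}
\item \emph{right-accessible} if for all $E,W$ with $\dim E<\infty$, all $T\in\mathfrak{L}(E,W)$ and $\varepsilon>0$ there are a finite dimensional $N\subseteq W$ and $S\in\mathfrak{L}(E,N)$ with $T=J_NS$ and $\mathbf{B}(S)\le(1+\varepsilon)\mathbf{B}(T)$;
\item \emph{left-accessible} if for all $E,Y$ with $\dim E<\infty$, all $R\in\mathfrak{L}(Y,E)$ and $\varepsilon>0$ there are a finite codimensional $L\subseteq Y$ and $S\in\mathfrak{L}(Y/L,E)$ with $R=SQ_L$ and $\mathbf{B}(S)\le(1+\varepsilon)\mathbf{B}(R)$.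
\end{itemize}

The \emph{conjugate ideal} $(\mathfrak{A}^\Delta,\mathbf{A}^\Delta)$ of Gordon, Lewis and Retherford consists of the operators $R\in\mathfrak{L}(X,Y)$ with
\[
\mathbf{A}^\Delta(R):=\sup\{|\operatorname{tr}(RD)|:\ D\in\mathfrak{F}(Y,X),\ \mathbf{A}(D)\le1\}<\infty .
\]
It is a Banach ideal; the ideal inequality comes from $\operatorname{tr}(B_1RB_2\,D)=\operatorname{tr}(R\,B_2DB_1)$. The norm $\mathbf{A}^\Delta$ is large where $\mathbf{A}$ is small: for the operator norm, $\mathfrak{A}=\mathfrak{L}$, the identity of $\ell_2^n$ has $\mathbf{A}$-norm $1$ and $\mathbf{A}^\Delta$-norm $n$.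

Finally, for a maximal Banach ideal the \emph{principle of $\mathfrak{A}$-local reflexivity} ($\mathfrak{A}$-LRP) is the following statement: for all $E,Y$ with $\dim E<\infty$, every finite dimensional $F\subseteq Y'$, every $\varepsilon>0$ and every $T\in\mathfrak{L}(E,Y'')$ there is $S\in\mathfrak{L}(E,Y)$ with
\begin{itemize}
\item[(i)] $\mathbf{A}(S)\le(1+\varepsilon)\mathbf{A}(T)$,
\item[(ii)] $\langle Sx,y'\rangle=\langle y',Tx\rangle$ for all $x\in E$, $y'\in F$,
\item[(iii)] $j_YSx=Tx$ for all $x\in T^{-1}(j_Y(Y))$.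
\end{itemize}

\subsection*{The problem}
Let $\mathfrak{A}$ be a maximal Banach ideal. It is known that $\mathfrak{A}^\Delta$ is right-accessible, and that the following are equivalent: (a) $\mathfrak{A}^\Delta$ is left-accessible; (b) for all $E,Y$ with $\dim E<\infty$, the canonical linear identification of the bidual of $\mathfrak{A}(E,Y)=E'\otimes Y$ with $\mathfrak{A}(E,Y'')=E'\otimes Y''$ is isometric; (c) the $\mathfrak{A}$-LRP holds. Oertel \cite{Oertel} lists the following as an open problem: \emph{is $\mathfrak{A}^\Delta$ left-accessible for every maximal Banach ideal $\mathfrak{A}$?}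

The definitions of maximality and of the conjugate treat domain and target alike, so right-accessibility suggests a positive answer. The simplest cases agree. If $\dim E=1$, all operators involved have rank at most one, every ideal norm is the operator norm, accessibility is trivial and the $\mathfrak{A}$-LRP is the classical principle of local reflexivity, (F5) below. If $\mathfrak{A}=\mathfrak{L}$, the $\mathfrak{A}$-LRP follows from (F5) applied to the subspace $T(E)$. The next example shows that on spaces with good approximation nothing can go wrong. Recall that $W$ has the \emph{metric approximation property} if for every compact $K\subseteq W$ and $\delta>0$ there is $u\in\mathfrak{F}(W,W)$ with $\|u\|\le1$ and $\|uw-w\|\le\delta$ on $K$.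

\begin{example}\label{ex:approx}
Let $\mathfrak{B}$ be any Banach ideal and $\dim E<\infty$.

(a) If $T\in\mathfrak{L}(E,W)$ and $u\in\mathfrak{F}(W,W)$ satisfy $uT=T$, then with $N=u(W)$ and $u=J_Nu_0$ we get $T=J_N(u_0T)$ and $\mathbf{B}(u_0T)\le\|u\|\,\mathbf{B}(T)$. If $W$ has the metric approximation property, such a $u$ exists with $\|u\|\le1+\varepsilon$: take a bounded projection $\rho$ onto $G=T(E)$, a finite rank contraction $v$ with $\|(\mathrm{id}-v)J_G\|\le\varepsilon/\|\rho\|$, and put $u=v+(\mathrm{id}-v)J_G\rho$.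

(b) If $R\in\mathfrak{L}(Y,E)$ and $u\in\mathfrak{F}(Y,Y)$ satisfy $Ru=R$, then with $L=\ker u$ and $u=u_1Q_L$ we get $R=(Ru_1)Q_L$ and $\mathbf{B}(Ru_1)\le\|u\|\,\mathbf{B}(R)$. The condition $Ru=R$ says that $u'$ is the identity on $R'(E')$. It concerns approximation in $Y'$, and Theorem~\ref{thm:example} shows that the metric approximation property of $Y$ does not provide such a $u$ of small norm.
\end{example}

The symmetry between left and right is broken by duality. Under the trace, the dual of $\mathfrak{L}(E,W)$ is $\mathfrak{L}(W,E)$, but the dual of $\mathfrak{L}(Y,E)$ is $\mathfrak{L}(E,Y'')$. The bidual leaves room for a counterexample.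

\subsection*{Results}
\begin{theorem}\label{thm:example}
There are a maximal Banach ideal $(\mathfrak{A},\mathbf{A})$, a separable Banach space $Y$ with the metric approximation property, and a constant $C$, such that for every $n\in\mathbb{N}$ there are an $n$-dimensional space $E$ and $R\in\mathfrak{L}(Y,E)$ with
\[
\mathbf{A}^\Delta(R)\le\sqrt n,\qquad \mathbf{A}^\Delta(S)\ge n/C\quad\text{whenever }R=SQ_L,\ L\subseteq Y\text{ finite codimensional}.
\]
\end{theorem}

For $n>C^2$ and $1+\varepsilon<\sqrt n/C$ no factorization satisfies $\mathbf{A}^\Delta(S)\le(1+\varepsilon)\mathbf{A}^\Delta(R)$. So $\mathfrak{A}^\Delta$ is not left-accessible, not even with $1+\varepsilon$ replaced by any fixed constant, and the answer to the problem is negative.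

To measure the defect, fix a maximal Banach ideal $\mathfrak{A}$ and $n\in\mathbb{N}$. In each of the definitions above, admit only spaces $E$ with $\dim E\le n$, replace the factor $1+\varepsilon$ by $(1+\varepsilon)\lambda$, and take the infimum of all $\lambda\ge1$ for which the resulting property holds (with $\inf\emptyset=\infty$). We call this infimum
\begin{itemize}
\item $r_n(\mathfrak{A})$ for right-accessibility of $\mathfrak{A}$,
\item $l_n(\mathfrak{A}^\Delta)$ for left-accessibility of $\mathfrak{A}^\Delta$,
\item $p_n(\mathfrak{A})$ for the $\mathfrak{A}$-LRP,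
\item $w_n(\mathfrak{A})$ for the $\mathfrak{A}$-LRP without condition (iii).
\end{itemize}
Because of the factor $1+\varepsilon$, a finite infimum is itself admissible. Hence each of the original properties holds if and only if the corresponding constant is $1$ for all $n$.

\begin{theorem}\label{thm:class}
Let $(\mathfrak{A},\mathbf{A})$ be a maximal Banach ideal. Then
\[
l_n(\mathfrak{A}^\Delta)=w_n(\mathfrak{A})=p_n(\mathfrak{A})=r_n(\mathfrak{A})\le\sqrt n\qquad\text{for all }n .
\]
In particular, $\mathfrak{A}^\Delta$ is left-accessible if and only if the $\mathfrak{A}$-LRP holds, if and only if $\mathfrak{A}$ is right-accessible. For the ideal of Theorem~\ref{thm:example} the common constant is at least $\sqrt n/C$, so the order $\sqrt n$ is optimal.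
\end{theorem}

The proofs do not use the known results quoted above. Sections~\ref{sec:space} and~\ref{sec:ideal} construct a maximal ideal that is not right-accessible. Section~\ref{sec:transfer} converts this failure into a failure of left-accessibility of the conjugate; the same device gives the main inequality of Theorem~\ref{thm:class}, which is proved in Section~\ref{sec:class}.

\section{Tools}\label{sec:tools}

\subsection*{Traces}
For $A=\sum_i x_i'\otimes x_i\in\mathfrak{F}(X,X)$ the number $\operatorname{tr}A=\sum_i\langle x_i,x_i'\rangle$ does not depend on the representation. If $A\in\mathfrak{F}(X,Y)$ and $B\in\mathfrak{L}(Y,X)$, then $\operatorname{tr}(AB)=\operatorname{tr}(BA)$, and $B\mapsto\operatorname{tr}(AB)$ is continuous in the operator norm. If $\dim E<\infty$, then $\mathfrak{F}(E,Y)=\mathfrak{L}(E,Y)$, so for $R\in\mathfrak{L}(Y,E)$ the number $\mathbf{A}^\Delta(R)$ is the least constant $c$ with $|\operatorname{tr}(RD)|\le c\,\mathbf{A}(D)$ for all $D\in\mathfrak{L}(E,Y)$. In particular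
\begin{equation}\label{eq:pairing}
|\operatorname{tr}(RD)|\le\mathbf{A}^\Delta(R)\,\mathbf{A}(D)\qquad(R\in\mathfrak{L}(Y,E),\ D\in\mathfrak{L}(E,Y)).
\end{equation}

\subsection*{Extension to the bidual}
If $R\in\mathfrak{L}(Y,E)$ with $\dim E<\infty$, put $\widehat R:=j_E^{-1}R''\in\mathfrak{L}(Y'',E)$. Then
\begin{equation}\label{eq:hat}
\|\widehat R\|=\|R\|,\qquad \widehat R\,j_Y=R,\qquad \widehat{SR}=S\widehat R,\qquad \widehat{RB}=\widehat R\,B''
\end{equation}
for $S\in\mathfrak{L}(E,E_1)$ with $\dim E_1<\infty$ and $B\in\mathfrak{L}(X,Y)$. If $(x_i)$ is a basis of $E$ with dual basis $(x_i')$, then for $S\in\mathfrak{L}(E,Y)$ and $T\in\mathfrak{L}(E,Y'')$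
\begin{equation}\label{eq:tracehat}
\operatorname{tr}(RS)=\sum_i\langle Sx_i,R'x_i'\rangle,\qquad \operatorname{tr}(\widehat RT)=\sum_i\langle R'x_i',Tx_i\rangle .
\end{equation}
Consequently $\operatorname{tr}(RS)=\operatorname{tr}(\widehat RT)$ whenever $S$ and $T$ satisfy condition (ii) of the $\mathfrak{A}$-LRP for $F=R'(E')$.

\subsection*{Cotype and summing operators}
A space $X$ has \emph{cotype $2$} if there is $c$ such that $\sum_{i=1}^m\|x_i\|^2$ is at most $c^2$ times the average of $\|\sum_i\pm x_i\|^2$ over all choices of signs, for all finite families in $X$. An operator $v:X\to Z$ is \emph{$2$-summing} if there is $c$ with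
\[
\sum_i\|vx_i\|^2\le c^2\sup_{\|x'\|\le1}\sum_i|\langle x_i,x'\rangle|^2
\]
for all finite families; the least such $c$ is $\pi_2(v)$, a complete norm that dominates $\|v\|$. \emph{Absolutely summing} operators are defined by the same inequality with the exponent $1$ in place of $2$, and they are $2$-summing.

\subsection*{Results quoted}
\begin{itemize}
\item[(F1)] \emph{Pisier's space} \cite{PisierActa}, \cite[Ch.~10]{PisierCBMS}. There is an infinite dimensional Banach space $P_0$ such that $P_0$ and $P_0'$ have cotype $2$ and every bounded operator $P_0\to\ell_2$ is absolutely summing, hence $2$-summing.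
\item[(F2)] \emph{Pisier's factorization theorem} \cite{PisierENS}, \cite[Ch.~4]{PisierCBMS}. If $X'$ and $Z$ have cotype $2$, there is $C_1$ such that every $U\in\mathfrak{F}(X,Z)$ factors as $U=\beta\alpha$ through a Hilbert space with $\|\alpha\|\,\|\beta\|\le C_1\|U\|$.
\item[(F3)] \emph{Kadec--Snobar.} Every $n$-dimensional subspace of a Banach space is the range of a projection of norm at most $\sqrt n$.
\item[(F4)] \emph{Sims--Yost} \cite{SimsYost}; also Heinrich--Mankiewicz. Every separable subspace of a Banach space $X$ lies in a separable subspace $M$ admitting a linear map $e:M'\to X'$ with $(ef)|_M=f$ and $\|ef\|=\|f\|$ for all $f\in M'$.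
\item[(F5)] \emph{Principle of local reflexivity.} For finite dimensional $N\subseteq X''$ and $F\subseteq X'$ and $\varepsilon>0$ there is $I\in\mathfrak{L}(N,X)$ with $\|I\|\le1+\varepsilon$, $\langle Iz,x'\rangle=\langle x',z\rangle$ for $z\in N$, $x'\in F$, and $j_XIz=z$ for $z\in N\cap j_X(X)$.
\end{itemize}

\section{A space on which products have small trace}\label{sec:space}

By Example~\ref{ex:approx}(a), right-accessibility can fail only for targets on which the identity of a finite dimensional subspace has no finite rank extension of norm close to $1$. The following trace inequality forces this in a strong form.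

\begin{lemma}\label{lem:trace}
There are a separable infinite dimensional Banach space $P$ and a constant $C$ with
\begin{equation}\label{eq:star}
|\operatorname{tr}(US)|\le C\,\|U\|\,\|S\|\qquad\text{for all }U,S\in\mathfrak{F}(P,P).
\end{equation}
\end{lemma}

To see what \eqref{eq:star} does, let $E\subseteq P$ be $n$-dimensional and let $\rho:P\to E$ satisfy $\rho J_E=\mathrm{id}_E$ and $\|\rho\|\le\sqrt n$, as in (F3). If $u\in\mathfrak{F}(P,P)$ is the identity on $E$, then
\begin{equation}\label{eq:noext}
n=\operatorname{tr}(\rho J_E)=\operatorname{tr}(uJ_E\,\rho)\le C\|u\|\sqrt n,\qquad\text{so}\qquad\|u\|\ge\sqrt n/C .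
\end{equation}
The operator $u=J_E\rho$ has norm at most $\sqrt n$, so up to the constant $C$ the space $P$ is as bad as any Banach space can be. This computation is the whole source of the counterexample.

\begin{proof}[Proof of Lemma~\ref{lem:trace}]
We prove the lemma for real scalars and then complexify.

\emph{Step 0: the space $P_0$ in \textup{(F1)} may be taken real.} Suppose $P_0$ is complex and regard it as a real space. Cotype $2$ involves only the real structure, and $x'\mapsto\operatorname{Re}x'$ is a real linear isometry of $P_0'$ onto the real dual; so the space and its real dual have cotype $2$. Let $v$ be a bounded real linear map from $P_0$ to the real space $\ell_2$. Then $w(x)=v(x)-iv(ix)$ is a bounded complex linear map into the complex space $\ell_2$, hence $2$-summing, and $\|vx\|\le\|wx\|$. Since $|x'(x)|^2=|\operatorname{Re}x'(x)|^2+|\operatorname{Re}(ix')(x)|^2$, we get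
\[
\sum_k\|vx_k\|^2\le\pi_2(w)^2\sup_{\|x'\|\le1}\sum_k|x'(x_k)|^2\le2\pi_2(w)^2\sup_{\|x'\|\le1}\sum_k|\operatorname{Re}x'(x_k)|^2,
\]
so $v$ is $2$-summing over $\mathbb{R}$.

\emph{Step 1: the inequality on $P_0$.} Cotype lets us route both operators through Hilbert spaces; the summing property then makes the two crossings of $P_0$ Hilbert--Schmidt. By the closed graph theorem there is $C_2$ with $\pi_2(v)\le C_2\|v\|$ for all $v\in\mathfrak{L}(P_0,\ell_2)$, hence also for all $v$ into a finite dimensional Hilbert space. Let $U,S\in\mathfrak{F}(P_0,P_0)$. By (F2), $U=\beta\alpha$ through a Hilbert space $H$ and $S=\delta\gamma$ through a Hilbert space $H_1$, with $\|\alpha\|\|\beta\|\le C_1\|U\|$ and $\|\gamma\|\|\delta\|\le C_1\|S\|$. We may take $H$ finite dimensional. Indeed, replace $H$ by the closure of $\alpha(P_0)$; then $\beta(H)\subseteq U(P_0)$, so $H_0=(\ker\beta)^\perp$ is finite dimensional, and we replace $\beta$ by $\beta|_{H_0}$ and compose $\alpha$ with the orthogonal projection onto $H_0$. The same applies to $H_1$. For an orthonormal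 basis $(e_i)$ of $H_1$ we have $\sum_i|\langle\delta e_i,x'\rangle|^2=\|\delta'x'\|^2$, so the Hilbert--Schmidt norm of $\alpha\delta:H_1\to H$ satisfies
\[
\|\alpha\delta\|_{HS}^2=\sum_i\|\alpha\delta e_i\|^2\le\pi_2(\alpha)^2\|\delta\|^2\le C_2^2\|\alpha\|^2\|\delta\|^2 .
\]
Exchanging the roles of $U$ and $S$ gives $\|\gamma\beta\|_{HS}\le C_2\|\gamma\|\|\beta\|$. By the Cauchy--Schwarz inequality for the trace,
\[
|\operatorname{tr}(US)|=|\operatorname{tr}(\alpha\delta\,\gamma\beta)|\le\|\alpha\delta\|_{HS}\|\gamma\beta\|_{HS}\le C_1^2C_2^2\,\|U\|\,\|S\| .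
\]

\emph{Step 2: a separable subspace.} To restrict the inequality to a subspace we must extend finite rank operators without increasing their norm, and (F4) does this. Choose a separable infinite dimensional $P\subseteq P_0$ with $e:P'\to P_0'$ as in (F4). For $U=\sum_i m_i'\otimes m_i\in\mathfrak{F}(P,P)$ put $\widetilde U=\sum_i e(m_i')\otimes m_i\in\mathfrak{F}(P_0,P)$. Then $\widetilde UJ_P=U$, and for $x\in P_0$, $p'\in P'$,
\[
\langle\widetilde Ux,p'\rangle=\Big\langle x,e\Big(\sum_i\langle m_i,p'\rangle m_i'\Big)\Big\rangle=\langle x,e(U'p')\rangle,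
\]
so $\|\widetilde U\|\le\|U\|$. Hence, by Step~1,
\[
|\operatorname{tr}(US)|=|\operatorname{tr}(\widetilde UJ_P\widetilde SJ_P)|=|\operatorname{tr}(J_P\widetilde U\,J_P\widetilde S)|\le C_1^2C_2^2\,\|U\|\,\|S\| .
\]

\emph{Step 3: complex scalars.} Let $P$ be real with \eqref{eq:star}, and give $P_{\mathbb{C}}=P\oplus iP$ the complex norm $\|x+iy\|=\sup_\theta\|x\cos\theta-y\sin\theta\|$. It extends the norm of $P$, and $\max(\|x\|,\|y\|)\le\|x+iy\|\le\|x\|+\|y\|$, so $P_{\mathbb{C}}$ is a separable infinite dimensional Banach space. For $U\in\mathfrak{F}(P_{\mathbb{C}},P_{\mathbb{C}})$ write $Ux=U_1x+iU_2x$ for $x\in P$; then $U_1,U_2\in\mathfrak{F}(P,P)$ and $\|U_j\|\le\|U\|$. Thus $U$ is the first plus $i$ times the second of the complex linear extensions of $U_1,U_2$, and complex linear extension preserves products and traces. Therefore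
\[
\operatorname{tr}(US)=\operatorname{tr}(U_1S_1)-\operatorname{tr}(U_2S_2)+i\operatorname{tr}(U_1S_2)+i\operatorname{tr}(U_2S_1),
\]
and \eqref{eq:star} holds on $P_{\mathbb{C}}$ with the constant $4C$.
\end{proof}

\section{The ideal of operators tested on $P$}\label{sec:ideal}

We want an ideal norm that detects \eqref{eq:noext}: small on the inclusion $E\to P$, large on each inclusion $E\to N$ with $N\subseteq P$ finite dimensional. The quantity in \eqref{eq:noext} is the trace of $J_E$ composed with finite rank operators from $P$ and into $P$, so we take the supremum of such traces as the norm. For a nonzero Banach space $P$ and $T\in\mathfrak{L}(X,Z)$ let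
\[
\mathbf{A}_P(T):=\sup\{|\operatorname{tr}(UTV)|:\ V\in\mathfrak{F}(P,X),\ U\in\mathfrak{F}(Z,P),\ \|U\|\le1,\ \|V\|\le1\},
\]
and $\mathfrak{A}_P(X,Z):=\{T:\mathbf{A}_P(T)<\infty\}$. For $P=\mathbb{K}$ this is the operator norm. For $P=\ell_2$ the identity of $\ell_2^n$ has norm $n$, so the identity of $\ell_2$ is not in the ideal. Inequality \eqref{eq:star} says exactly that $\mathbf{A}_P(\mathrm{id}_P)\le C$.

\begin{lemma}\label{lem:ideal}
For every nonzero Banach space $P$, $(\mathfrak{A}_P,\mathbf{A}_P)$ is a maximal Banach ideal.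
\end{lemma}

\begin{proof}
Call a pair $(U,V)$ as in the definition admissible. As a supremum of absolute values of linear functionals, $\mathbf{A}_P$ is subadditive and absolutely homogeneous.

\emph{Comparison with the operator norm.} Fix $p\in P$, $p'\in P'$ of norm one with $\langle p,p'\rangle=1$. For $x\in X$, $z'\in Z'$ of norm at most one, $V=p'\otimes x$ and $U=z'\otimes p$ are admissible and $\operatorname{tr}(UTV)=\langle Tx,z'\rangle$. So $\mathbf{A}_P(T)\ge\|T\|$. For $T=x'\otimes z$ we have $UTV=V'x'\otimes Uz$ and $|\operatorname{tr}(UTV)|=|\langle Uz,V'x'\rangle|\le\|x'\|\|z\|$. Hence $\mathbf{A}_P(x'\otimes z)=\|x'\|\|z\|$, and finite rank operators lie in $\mathfrak{A}_P$.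

\emph{Ideal inequality.} In $\operatorname{tr}(U\,BTD\,V)$ the operators $UB$ and $DV$ have finite rank and norms at most $\|B\|$ and $\|D\|$.

\emph{Completeness.} An $\mathbf{A}_P$-Cauchy sequence $(T_k)$ converges in operator norm to some $T$. For admissible $(U,V)$, continuity of the trace gives $|\operatorname{tr}(U(T-T_m)V)|=\lim_k|\operatorname{tr}(U(T_k-T_m)V)|\le\limsup_k\mathbf{A}_P(T_k-T_m)$. The right side does not depend on $(U,V)$ and tends to $0$ as $m\to\infty$.

\emph{Maximality.} This is where the finite rank of the test operators is used. Given admissible $(U,V)$, put $M=V(P)$ and $L=\ker U$. Then $V=J_MV_0$ and $U=U_0Q_L$ with $\|V_0\|=\|V\|$, $\|U_0\|=\|U\|$, so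
\[
|\operatorname{tr}(UTV)|=|\operatorname{tr}(U_0\,(Q_LTJ_M)\,V_0)|\le\mathbf{A}_P(Q_LTJ_M).
\]
Together with the ideal inequality this gives $\mathbf{A}_P(T)=\sup_{M,L}\mathbf{A}_P(Q_LTJ_M)$ in $[0,\infty]$.
\end{proof}

From now on until the end of Section~\ref{sec:transfer}, $P$ and $C$ are as in Lemma~\ref{lem:trace}. The point of the next statement is that the inclusion $J_N:N\to P$ is an admissible test operator when $\dim N<\infty$, while $\mathrm{id}_P$ is not.

\begin{proposition}\label{prop:right}
Let $\mathbf{A}=\mathbf{A}_P$, let $E\subseteq P$ be $n$-dimensional, and let $\rho\in\mathfrak{L}(P,E)$ satisfy $\rho J_E=\mathrm{id}_E$ and $\|\rho\|\le\sqrt n$. Then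
\begin{itemize}
\item[(a)] $\mathbf{A}(J_E)\le C$ and $\operatorname{tr}(\rho J_E)=n$;
\item[(b)] $\mathbf{A}^\Delta(\rho J_N)\le\sqrt n$ for every finite dimensional $N\subseteq P$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) $\mathbf{A}(J_E)\le\mathbf{A}(\mathrm{id}_P)\|J_E\|\le C$, and $\rho J_E=\mathrm{id}_E$.

(b) For $D\in\mathfrak{L}(E,N)$ we have $\operatorname{tr}(\rho J_ND)=\operatorname{tr}(J_N\,D\,\rho)$ with $J_N\in\mathfrak{F}(N,P)$ of norm at most $1$ and $\rho\in\mathfrak{F}(P,E)$ of norm at most $\sqrt n$. The definition of $\mathbf{A}$ gives $|\operatorname{tr}(\rho J_ND)|\le\sqrt n\,\mathbf{A}(D)$.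
\end{proof}

This already shows that $\mathfrak{A}_P$ is not right-accessible. If $J_E=J_NS$ with $\dim N<\infty$, then $n=\operatorname{tr}(\rho J_NS)\le\sqrt n\,\mathbf{A}(S)$ by \eqref{eq:pairing} and (b), so $\mathbf{A}(S)\ge\sqrt n$, whereas $\mathbf{A}(J_E)\le C$.

\section{From right to left: a space of convergent sequences}\label{sec:transfer}

For Theorem~\ref{thm:example} we need an operator into $E$ with small $\mathbf{A}^\Delta$-norm. The projection $\rho$ itself is not one: by \eqref{eq:pairing} and Proposition~\ref{prop:right}(a), $\mathbf{A}^\Delta(\rho)\ge n/C$. Only its restrictions to finite dimensional subspaces are small. So we look for a space $Y$ and a contraction $q:Y\to P$ with two properties. First, $q$ should be a pointwise limit of contractions through finite dimensional subspaces of $P$; then $\rho q$ inherits the bound of the restrictions $\rho J_N$. Second, $q$ should have a right inverse, so that the witness $J_E$ can be lifted. A right inverse with values in $Y$ is impossible: composing it with the approximants of $q$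 would give a bounded sequence of finite rank operators converging pointwise to $\mathrm{id}_P$, and the correction in Example~\ref{ex:approx}(a) would then contradict \eqref{eq:noext} for large $n$. A right inverse with values in $Y''$ does exist, and it suffices, because operators into finite dimensional spaces extend to $Y''$.

Let $W$ be a separable Banach space. Fix finite dimensional subspaces $G_1\subseteq G_2\subseteq\cdots$ with dense union, for instance the spans of the initial segments of a dense sequence; separability is needed only for this. Define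
\[
Y=\{(x_k):\ x_k\in G_k,\ (x_k)\text{ converges in }W\},\qquad\|(x_k)\|=\sup_k\|x_k\|,
\]
let $q:Y\to W$ be the limit map $q((x_k))=\lim_kx_k$, and let $p_m:Y\to G_m$ be the $m$-th coordinate map. Both are contractions, and $J_{G_m}p_my\to qy$ for all $y\in Y$.

\begin{example}\label{ex:c}
Let $W=G_k=\mathbb{K}$. Then $Y=c$, and every $f\in c'$ has the form $f(x)=\sum_ka_kx_k+b\lim_kx_k$ with $(a_k)\in\ell_1$. Take any $y=(x_k)$ with limit $w$ and replace its first $m$ coordinates by $0$. On these tails $f$ takes the values $\sum_{k>m}a_kx_k+bw\to bw$. So the tails converge weak$^*$ in $c''$ to the functional $f\mapsto bw$, which depends only on $w$, and linearly. In this example constant sequences also give a right inverse of $q$. In general $w$ lies in no $G_k$ and one must choose approximants $x_k\in G_k$, with no control on linearity; the limit of the tails forgets the choice.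
\end{example}

\begin{lemma}\label{lem:Y}
\begin{itemize}
\item[(a)] $Y$ is a separable Banach space with the metric approximation property.
\item[(b)] There is $\sigma\in\mathfrak{L}(W,Y'')$ with $\|\sigma\|\le1$ and $q''\sigma=j_W$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A uniform limit of convergent sequences converges, so $Y$ is closed in the $\ell_\infty$-sum of the $G_k$. Put $u_m((x_k))=(x_1,\dots,x_{m-1},x_m,x_m,\dots)$. This lies in $Y$ because $x_m\in G_k$ for $k\ge m$; the operator $u_m$ is a contraction of rank at most $\sum_{k\le m}\dim G_k$; and $\|u_my-y\|=\sup_{k>m}\|x_m-x_k\|\to0$ for $y=(x_k)\in Y$. Contractions that converge pointwise converge uniformly on compact sets, which gives the approximation property, and $\bigcup_mu_m(Y)$ is dense, which gives separability.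

(b) The map $q$ is onto: for $w\in W$ take $x_k\in G_k$ nearest to $w$; then $\|w-x_k\|=\operatorname{dist}(w,G_k)\to0$. For $y=(x_k)\in Y$ let $y^{(m)}$ be $y$ with its first $m$ coordinates replaced by $0$. Then
\begin{equation}\label{eq:tails}
qy^{(m)}=qy,\qquad\|y^{(m)}\|=\sup_{k>m}\|x_k\|\longrightarrow\|qy\| .
\end{equation}
Let $f\in Y'$ and let $g_k\in G_k'$ be the restriction of $f$ to sequences supported on the $k$-th coordinate. Choose $z_k\in G_k$ with $\|z_k\|\le1$ and $\langle z_k,g_k\rangle=\|g_k\|$. Testing $f$ on $(z_1,\dots,z_m,0,0,\dots)$ gives $\sum_{k\le m}\|g_k\|\le\|f\|$ for all $m$. Hence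
\[
\Lambda(y,f):=\lim_m\langle y^{(m)},f\rangle=\langle y,f\rangle-\sum_{k=1}^\infty\langle x_k,g_k\rangle
\]
exists. It is bilinear, and $|\Lambda(y,f)|\le\|qy\|\,\|f\|$ by \eqref{eq:tails}. In particular $\Lambda(y,f)=0$ if $qy=0$, so $\Lambda(y,f)$ depends only on $qy$ and $f$, and $\langle f,\sigma(qy)\rangle:=\Lambda(y,f)$ defines a linear map $\sigma:W\to Y''$ with $\|\sigma\|\le1$. For $w=qy$ and $w'\in W'$,
\[
\langle w',q''\sigma w\rangle=\langle q'w',\sigma w\rangle=\lim_m\langle qy^{(m)},w'\rangle=\langle w,w'\rangle ,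
\]
that is, $q''\sigma=j_W$.
\end{proof}

The two properties of $q$ now give an upper and a lower bound. Maximality plays no role here.

\begin{lemma}[Transfer]\label{lem:transfer}
Let $(\mathfrak{A},\mathbf{A})$ be a Banach ideal, $W,Y,q,\sigma$ as above, $\dim E<\infty$ and $R_0\in\mathfrak{L}(W,E)$.
\begin{itemize}
\item[(a)] $\mathbf{A}^\Delta(R_0q)\le\sup_m\mathbf{A}^\Delta(R_0J_{G_m})$.
\item[(b)] $\widehat{R_0q}\,\sigma=R_0$.
\item[(c)] If $R_0q=SQ_L$ with $L\subseteq Y$ finite codimensional, then $|\operatorname{tr}(R_0T)|\le\mathbf{A}^\Delta(S)\,\mathbf{A}(T)$ for all $T\in\mathfrak{L}(E,W)$.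
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $D\in\mathfrak{L}(E,Y)$. Since $\dim E<\infty$, the pointwise convergence $J_{G_m}p_mD\to qD$ is convergence in norm. By \eqref{eq:pairing},
\[
|\operatorname{tr}(R_0qD)|=\lim_m|\operatorname{tr}(R_0J_{G_m}\,p_mD)|\le\sup_m\mathbf{A}^\Delta(R_0J_{G_m})\,\mathbf{A}(p_mD)\le\sup_m\mathbf{A}^\Delta(R_0J_{G_m})\,\mathbf{A}(D).
\]

(b) By \eqref{eq:hat}, $\widehat{R_0q}\,\sigma=\widehat{R_0}\,q''\sigma=\widehat{R_0}\,j_W=R_0$.

(c) Put $T_1=\widehat{Q_L}\,\sigma T\in\mathfrak{L}(E,Y/L)$; here $\dim Y/L<\infty$ is used. Then $\mathbf{A}(T_1)\le\mathbf{A}(T)$, and $ST_1=\widehat{SQ_L}\,\sigma T=\widehat{R_0q}\,\sigma T=R_0T$. Apply \eqref{eq:pairing} to $S$ and $T_1$.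
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:example}]
Let $\mathbf{A}=\mathbf{A}_P$, which is maximal by Lemma~\ref{lem:ideal}, and let $Y,q,\sigma$ be built from $W=P$; the space $Y$ does not depend on $n$ and has the required properties by Lemma~\ref{lem:Y}(a). Given $n$, take $E$ and $\rho$ as in Proposition~\ref{prop:right}, which is possible by (F3) because $\dim P=\infty$, and put $R=\rho q$. Lemma~\ref{lem:transfer}(a) and Proposition~\ref{prop:right}(b) give $\mathbf{A}^\Delta(R)\le\sqrt n$. If $R=SQ_L$, then Lemma~\ref{lem:transfer}(c) with $T=J_E$ and Proposition~\ref{prop:right}(a) give $n=\operatorname{tr}(\rho J_E)\le C\,\mathbf{A}^\Delta(S)$.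
\end{proof}

\begin{remark}
The same data exhibit the failure of the $\mathfrak{A}$-LRP. The operator $T=\sigma J_E:E\to Y''$ has $\mathbf{A}(T)\le C$. If $S\in\mathfrak{L}(E,Y)$ satisfies (ii) for $F=R'(E')$, then \eqref{eq:tracehat} and Lemma~\ref{lem:transfer}(b) give $\operatorname{tr}(RS)=\operatorname{tr}(\widehat R\sigma J_E)=\operatorname{tr}(\rho J_E)=n$, hence $\mathbf{A}(S)\ge n/\mathbf{A}^\Delta(R)\ge\sqrt n$.
\end{remark}

\section{Equality of the four constants}\label{sec:class}

Let $(\mathfrak{A},\mathbf{A})$ be a maximal Banach ideal and abbreviate the constants to $r_n,l_n,p_n,w_n$. We prove $r_n\le\sqrt n$ and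
\[
w_n\le p_n\le r_n\le l_n\le w_n .
\]
The first inequality of the chain holds because $w_n$ asks for less. The last assertion of Theorem~\ref{thm:class} follows from Theorem~\ref{thm:example}: an admissible $\lambda$ for $l_n$ satisfies $n/C\le(1+\varepsilon)\lambda\sqrt n$ for all $\varepsilon>0$.

Maximality enters only through the following lemma, whose parts are used for $r_n\le l_n$ and $l_n\le w_n$ respectively. For a finite dimensional $F\subseteq Y'$ let $Q_F:Y''\to F'$ be the restriction map.

\begin{lemma}\label{lem:max}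
Let $\dim E<\infty$.
\begin{itemize}
\item[(a)] $\mathbf{A}(T)=\mathbf{A}(j_WT)$ for $T\in\mathfrak{L}(E,W)$.
\item[(b)] $\mathbf{A}(T)=\sup\{\mathbf{A}(Q_FT):F\subseteq Y'\text{ finite dimensional}\}$ for $T\in\mathfrak{L}(E,Y'')$.
\end{itemize}
\end{lemma}

\begin{proof}
In both parts ``$\ge$'' is the ideal inequality. Since $M=E$ is the largest choice of $M$ in the definition of maximality, $\mathbf{A}(T)=\sup_L\mathbf{A}(Q_LT)$ over the finite codimensional subspaces $L$ of the target, and it suffices to bound $\mathbf{A}(Q_LT)$.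

(a) $Q_LT=\widehat{Q_L}\,j_WT$, so $\mathbf{A}(Q_LT)\le\mathbf{A}(j_WT)$.

(b) The quotients $Q_F$ are those given by functionals from $Y'$, while a general $L\subseteq Y''$ is given by the finite dimensional space $L^\perp=(Y''/L)'\subseteq Y'''$. Apply (F5) to $X=Y'$, $N=L^\perp$ and the subspace $T(E)\subseteq X'$. This yields $I:L^\perp\to Y'$ with $\|I\|\le1+\varepsilon$ and $\langle I\psi,Tx\rangle=\langle Tx,\psi\rangle$ for $\psi\in L^\perp$, $x\in E$. Let $F=I(L^\perp)$ and let $I_0:L^\perp\to F$ be $I$ with target $F$. Identify $(L^\perp)'$ isometrically with $Y''/L$. Then $\langle\psi,I_0'Q_FTx\rangle=\langle I\psi,Tx\rangle=\langle Tx,\psi\rangle$, that is, $I_0'Q_FT=Q_LT$. So $\mathbf{A}(Q_LT)\le(1+\varepsilon)\mathbf{A}(Q_FT)$.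
\end{proof}

Below, $\dim E\le n$, and $(x_i)$, $(x_i')$ are a basis of $E$ and its dual basis.

\subsection*{The bound $r_n\le\sqrt n$}
For $T\in\mathfrak{L}(E,W)$ let $N=T(E)$ and let $\rho:W\to N$ be a projection with $\|\rho\|\le\sqrt n$, by (F3). Then $T=J_N(\rho T)$ and $\mathbf{A}(\rho T)\le\sqrt n\,\mathbf{A}(T)$.

\subsection*{The inequality $p_n\le r_n$}
Let $T\in\mathfrak{L}(E,Y'')$, $F\subseteq Y'$ and $\varepsilon>0$ be given. Write $T=J_NS_0$ with $N\subseteq Y''$ finite dimensional and $\mathbf{A}(S_0)\le(1+\varepsilon)r_n\mathbf{A}(T)$, and take $I:N\to Y$ from (F5) for $N$ and $F$. Then $S=IS_0$ has $\mathbf{A}(S)\le(1+\varepsilon)^2r_n\mathbf{A}(T)$. Since $S_0x=Tx$ as elements of $Y''$, we have $\langle Sx,y'\rangle=\langle y',Tx\rangle$ for $y'\in F$, and $j_YSx=Tx$ if $Tx\in j_Y(Y)$.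

\subsection*{The inequality $r_n\le l_n$}
Let $T\in\mathfrak{L}(E,W)$, and assume $l_n<\infty$. We must bound the cost of factoring $T$ in terms of a property of $\mathbf{A}^\Delta$. The Hahn--Banach theorem turns this cost into a trace $\operatorname{tr}(R_0T)$, where $R_0$ plays the role of $\rho$ in Proposition~\ref{prop:right}, and Lemma~\ref{lem:transfer} bounds the trace. That lemma needs a separable target.

\emph{Reduction to separable $W$.} Replacing $W$ by a subspace may increase $\mathbf{A}(T)$, so the subspace must be chosen well. By (F4) take a separable $W_0\supseteq T(E)$ with $e:W_0'\to W'$, and write $T=J_{W_0}T_0$. For $w\in W_0$, $f\in W_0'$ we have $\langle f,e'j_WJ_{W_0}w\rangle=\langle J_{W_0}w,ef\rangle=\langle w,f\rangle$, so $e'j_WJ_{W_0}=j_{W_0}$. By Lemma~\ref{lem:max}(a), $\mathbf{A}(T_0)=\mathbf{A}(j_{W_0}T_0)=\mathbf{A}(e'j_WT)\le\mathbf{A}(T)$. A factorization $T_0=J_N^{W_0}S$ gives $T=J_N^WS$. So we may assume that $W$ is separable.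

\emph{The factorization norm.} For $D\in\mathfrak{L}(E,W)$ let
\[
\mathbf{A}_f(D)=\inf\{\mathbf{A}(S):\ D=J_NS,\ N\subseteq W\text{ finite dimensional}\}.
\]
The choice $N=D(E)$ shows that the set is not empty. If $D_j=J_{N_j}S_j$ for $j=1,2$ and $N=N_1+N_2$, then $D_1+D_2=J_N(J_{N_1}^NS_1+J_{N_2}^NS_2)$, so $\mathbf{A}_f$ is subadditive. Thus $\mathbf{A}_f$ is a norm with $\mathbf{A}_f\ge\mathbf{A}$, and $\mathbf{A}_f(x'\otimes w)\le\|x'\|\|w\|$ (take $N=\mathbb{K}w$). It suffices to show $\mathbf{A}_f(T)\le l_n\mathbf{A}(T)$.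

Choose a linear functional $\varphi$ on $\mathfrak{L}(E,W)$ with $|\varphi|\le\mathbf{A}_f$ and $\varphi(T)=\mathbf{A}_f(T)$. The functionals $w_i':w\mapsto\varphi(x_i'\otimes w)$ are bounded. Put $R_0=\sum_iw_i'\otimes x_i\in\mathfrak{L}(W,E)$. Since $D=\sum_ix_i'\otimes Dx_i$, formula \eqref{eq:tracehat} gives $\varphi(D)=\sum_i\langle Dx_i,w_i'\rangle=\operatorname{tr}(R_0D)$. For finite dimensional $N\subseteq W$ and $S\in\mathfrak{L}(E,N)$,
\[
|\operatorname{tr}(R_0J_NS)|=|\varphi(J_NS)|\le\mathbf{A}_f(J_NS)\le\mathbf{A}(S),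
\]
so $\mathbf{A}^\Delta(R_0J_N)\le1$. Build $Y$ and $q$ from $W$ as in Section~\ref{sec:transfer}. By Lemma~\ref{lem:transfer}(a), $\mathbf{A}^\Delta(R_0q)\le1$. Given $\varepsilon>0$, write $R_0q=SQ_L$ with $\mathbf{A}^\Delta(S)\le(1+\varepsilon)l_n$. By Lemma~\ref{lem:transfer}(c), $\mathbf{A}_f(T)=\operatorname{tr}(R_0T)\le(1+\varepsilon)l_n\mathbf{A}(T)$.

\subsection*{The inequality $l_n\le w_n$}
Let $R\in\mathfrak{L}(Y,E)$; note that $w_n\le\sqrt n$ is finite. We dualize as before, but now the norming functional is an operator $T$ into $Y''$, while $\mathbf{A}^\Delta(R)$ controls only traces against operators into $Y$. Local reflexivity for $\mathfrak{A}$ bridges exactly this gap.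

For $D\in\mathfrak{L}(Y,E)$ let
\[
\mathbf{A}^\Delta_f(D)=\inf\{\mathbf{A}^\Delta(S):\ D=SQ_L,\ L\subseteq Y\text{ finite codimensional}\}.
\]
The choice $L=\ker D$ shows that the set is not empty. If $D_j=S_jQ_{L_j}$ and $L=L_1\cap L_2$, then $Q_{L_j}=\kappa_jQ_L$ with contractions $\kappa_j:Y/L\to Y/L_j$, and $D_1+D_2=(S_1\kappa_1+S_2\kappa_2)Q_L$. So $\mathbf{A}^\Delta_f$ is a norm with $\mathbf{A}^\Delta_f\ge\mathbf{A}^\Delta$, and $\mathbf{A}^\Delta_f(y'\otimes x)\le\|y'\|\|x\|$ (take $L=\ker y'$). It suffices to show $\mathbf{A}^\Delta_f(R)\le w_n\mathbf{A}^\Delta(R)$.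

Choose $\varphi$ on $\mathfrak{L}(Y,E)$ with $|\varphi|\le\mathbf{A}^\Delta_f$ and $\varphi(R)=\mathbf{A}^\Delta_f(R)$. The functionals $y'\mapsto\varphi(y'\otimes x_i)$ are bounded on $Y'$; define $T\in\mathfrak{L}(E,Y'')$ by $\langle y',Tx_i\rangle=\varphi(y'\otimes x_i)$. Since $D=\sum_iD'x_i'\otimes x_i$, formula \eqref{eq:tracehat} gives $\varphi(D)=\operatorname{tr}(\widehat DT)$ for all $D\in\mathfrak{L}(Y,E)$.

\emph{Claim: $\mathbf{A}(T)\le1$.} Let $F\subseteq Y'$ be finite dimensional and $L=\{y\in Y:\langle y,y'\rangle=0\text{ for all }y'\in F\}$. Then $(Y/L)'=L^\perp=F$, so $Y/L=F'$ isometrically. Under this identification $Q_L'$ is the inclusion $F\to Y'$, and $\widehat{Q_L}=Q_F$. The trace puts the finite dimensional spaces $\mathfrak{L}(E,F')$ and $\mathfrak{L}(F',E)$ in duality, and $\mathbf{A}^\Delta$ on the second is by definition the dual norm of $\mathbf{A}$ on the first. Hence $\mathbf{A}$ is the dual norm of $\mathbf{A}^\Delta$: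
\[
\mathbf{A}(Q_FT)=\sup\{|\operatorname{tr}(SQ_FT)|:\ S\in\mathfrak{L}(F',E),\ \mathbf{A}^\Delta(S)\le1\}.
\]
Now $\operatorname{tr}(SQ_FT)=\operatorname{tr}(\widehat{SQ_L}\,T)=\varphi(SQ_L)$ and $|\varphi(SQ_L)|\le\mathbf{A}^\Delta_f(SQ_L)\le\mathbf{A}^\Delta(S)$. So $\mathbf{A}(Q_FT)\le1$ for all $F$, and Lemma~\ref{lem:max}(b) gives the claim.

Given $\varepsilon>0$, the definition of $w_n$ applied to $T$ and $F=R'(E')$ yields $S\in\mathfrak{L}(E,Y)$ with (ii) and $\mathbf{A}(S)\le(1+\varepsilon)w_n$. By \eqref{eq:tracehat} and \eqref{eq:pairing},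
\[
\mathbf{A}^\Delta_f(R)=\varphi(R)=\operatorname{tr}(\widehat RT)=\operatorname{tr}(RS)\le(1+\varepsilon)w_n\,\mathbf{A}^\Delta(R).
\]
Condition (iii) was not needed, which is why $w_n$ closes the chain. This completes the proof of Theorem~\ref{thm:class}. \qed

\begin{thebibliography}{9}

\bibitem{Oertel}
F.~Oertel, \emph{A Short Note on some open problems in the geometry of operator ideals}, arXiv:0711.4132 (2007).

\bibitem{PisierENS}
G.~Pisier, Ann. Sci. ENS \textbf{13} (1980).

\bibitem{PisierActa}
G.~Pisier, \emph{Counterexamples to a conjecture of Grothendieck}, Acta Math. \textbf{151} (1983).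

\bibitem{PisierCBMS}
G.~Pisier, \emph{Factorization of Linear Operators and Geometry of Banach Spaces}, CBMS \textbf{60}, 1986.

\bibitem{SimsYost}
Sims and Yost, Proc. Edinburgh Math. Soc. \textbf{32} (1989).

\end{thebibliography}
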